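\title{The compact operators fail the mixed separable extension property}

\begin{abstract}
We show that a completely bounded map from a subspace of a separable operator space into the compact operators on $\ell^2$ need not have a bounded extension. The counterexample is a separable C*-algebra $Y$ of bounded sequences of matrices in which the ideal $J$ of null sequences is not complemented as a Banach space; it is generated by $J$ and a sequence of finite-dimensional representations of $SL_3(\mathbf F_p[t])$. We deduce which C*-algebras of compact operators have the extension property, and that $Y/J$ and $C^*_r(SL_3(\mathbf F_p[t]))$ fail Grothendieck's approximation property.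
\end{abstract}

\section{The extension problem and the results}

An \emph{operator space} is a closed subspace $X$ of some $B(H)$, together with the norms that $M_k(X)$ inherits from $B(H^k)$. A linear map $T:X\to Z$ between operator spaces is \emph{completely bounded} if $\sup_k\|\mathrm{id}_{M_k}\otimes T\|<\infty$. It is a \emph{complete isometry} if all the maps $\mathrm{id}_{M_k}\otimes T$ are isometric, and a \emph{complete isomorphism} if it is bijective and $T$, $T^{-1}$ are completely bounded. An injective $*$-homomorphism of C*-algebras is a complete isometry. We write $\mathbf K$ for the space of compact operators on $\ell^2$, as a subspace of $B(\ell^2)$.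

\begin{definition}
An operator space $Z$ has the \emph{mixed separable extension property} (MSEP) if for all separable operator spaces $X\subset Y$, every completely bounded map $T:X\to Z$ extends to a bounded linear map $\tilde T:Y\to Z$.
\end{definition}

The property is mixed because $T$ is completely bounded while $\tilde T$ need only be bounded. Oikhberg and Rosenthal write in \cite{OR}: ``We do not know if $\mathbf K$ has the MSEP.''

The commutative model is Sobczyk's theorem: \emph{if $Y$ is a separable Banach space and $X\subset Y$, every bounded map $T:X\to c_0$ extends to a bounded map $Y\to c_0$.} Its proof has two steps. First extend the coordinates of $T$, by Hahn--Banach, to functionals $\varphi_n$ in the ball $\mathcal B$ of radius $\|T\|$ of $Y^*$. Then correct them: $\mathcal B$ is weak* compact and metrizable, and every cluster point of $(\varphi_n)$ vanishes on $X$, so there are $\psi_n\in\mathcal B$ vanishing on $X$ whose distance to $\varphi_n$ tends to $0$. The map $y\mapsto(\varphi_n(y)-\psi_n(y))_n$ is the extension.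

Now replace the scalars by matrix blocks. For finite-dimensional Hilbert spaces $V_n$ let $\prod_nB(V_n)$ be the C*-algebra of bounded sequences and $J=(\bigoplus_nB(V_n))_{c_0}$ the ideal of sequences whose norms tend to $0$. For $T:X\to J$ completely bounded the first step survives, by the Hahn--Banach theorem for completely bounded maps into matrix algebras: the coordinates extend to uniformly bounded maps $\varphi_n:Y\to B(V_n)$. The second step asks for uniformly bounded maps $\psi_n:Y\to B(V_n)$ that vanish on $X$ and satisfy $\|\varphi_n(y)-\psi_n(y)\|\to0$. One can argue entry by entry, at the cost of a factor $\dim V_n$, which is harmless if the dimensions are bounded. If they are not, the argument gives nothing; but the $\psi_n$ need only be bounded as maps of Banach spaces, and one might guess that this leaves enough room. It does not.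

\begin{theorem}\label{thm:K}
$\mathbf K$ does not have the MSEP.
\end{theorem}

\begin{theorem}\label{thm:A}
There are finite-dimensional Hilbert spaces $V_n$ $(n\ge1)$ of strictly increasing dimensions and a separable unital C*-algebra $Y\subset\prod_nB(V_n)$ containing $J=(\bigoplus_nB(V_n))_{c_0}$ such that there is no bounded linear projection of $Y$ onto $J$.
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:K} from Theorem \ref{thm:A}]
Let $H$ be the Hilbert sum of the $V_n$ and $E_n$ the projection of $H$ onto $V_n$; then $K(H)\cong\mathbf K$. The inclusion $T$ of $J$ in $K(H)$ as block-diagonal operators is a complete isometry. The truncation $\Delta(k)=\sum_nE_nkE_n$ is a contraction that fixes $J$, and it maps $K(H)$ into $J$, since $E_n\to0$ strongly gives $\|E_nkE_n\|\to0$ for compact $k$. If $\tilde T:Y\to K(H)$ were a bounded extension of $T$, then $\Delta\tilde T$ would be a bounded projection of $Y$ onto $J$.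
\end{proof}

Among C*-algebras of compact operators, the case of bounded dimensions is the only positive one.

\begin{theorem}\label{thm:B}
Let $\mathbf K_0=(\bigoplus_nM_n)_{c_0}$.
\begin{itemize}
\item[(i)] An operator space $Z$ containing a subspace that is completely isomorphic to $\mathbf K_0$ and complemented in $Z$ by a bounded projection fails the MSEP.
\item[(ii)] A C*-subalgebra of $\mathbf K$ is isomorphic to some $(\bigoplus_iK(H_i))_{c_0}$, and it has the MSEP if and only if $\sup_i\dim H_i<\infty$.
\end{itemize}
\end{theorem}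

A Banach space has the \emph{approximation property} if its identity map is a limit of finite-rank operators uniformly on compact sets. Throughout, $p$ is a fixed prime.

\begin{theorem}\label{thm:C}
The quotient $Y/J$, for the algebra $Y$ constructed in the proof of Theorem \ref{thm:A}, and the reduced group C*-algebra $C^*_r(SL_3(\mathbf F_p[t]))$ fail Grothendieck's approximation property as Banach spaces.
\end{theorem}

The obstruction in Theorem \ref{thm:A} is a trace. The algebra $Y$ is generated by $J$ and by sequences $(\pi_n(g))_n$, where the $\pi_n$ are representations of a group. A projection onto $J$ produces corrections $\psi_n$ as above, and taking normalized traces turns them into scalar functions $t_n$ on the group that tend to $1$ pointwise. Section \ref{sec:N} introduces a seminorm $\mathcal N$ that controls averages of all functions of this kind at once, and Section \ref{sec:crit} derives a contradiction from probability measures $\mu_L$ that are Cauchy for $\mathcal N$ and separate the $\pi_n$ from one another. The one estimate for $\mathcal N$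 that we need concerns groups of Heisenberg type (Section \ref{sec:heis}). Chaining it around the six root subgroups of $SL_3(\mathbf F_p[t])$ gives the measures (Section \ref{sec:meas}), and congruence quotients give the representations (Section \ref{sec:reps}). Theorems \ref{thm:B} and \ref{thm:C} are proved in Sections \ref{sec:B} and \ref{sec:C}.

\section{A seminorm on the group algebra}\label{sec:N}

Let $G$ be a group and $\mathbf R[G]$ the algebra of finitely supported real functions on $G$ under convolution, so that $\delta_a\delta_b=\delta_{ab}$. Put $f^\vee(g)=f(g^{-1})$, let $u_S$ be the uniform probability measure on a finite set $S\subset G$, and for a unitary representation $\rho$ let $\rho(f)=\sum_gf(g)\rho(g)$. If $S$ is a finite subgroup, $\rho(u_S)$ is the orthogonal projection onto the $S$-fixed vectors.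

Let $\mathcal M$ be a von Neumann algebra with a faithful normal tracial state $\tau$, and put $\|y\|_1=\tau(|y|)$. We use two standard facts: $|\tau(xy)|\le\|x\|\,\|y\|_1$ and $\|y^*\|_1=\|y\|_1$. For Theorems \ref{thm:K}--\ref{thm:B} the case of a matrix algebra with its normalized trace would be enough.

\begin{definition}
A \emph{datum} for $G$ consists of a unital C*-algebra $\mathcal E$ with a homomorphism $g\mapsto e_g$ of $G$ into its unitary group, a von Neumann algebra $\mathcal M$ with a faithful normal tracial state $\tau$ and a homomorphism $\pi$ of $G$ into its unitary group, and a linear map $\psi:\mathcal E\to\mathcal M$ with $\|\psi\|\le1$. For $f\in\mathbf R[G]$ put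
$$\mathcal N(f)=\sup\Big|\sum_gf(g)\,\tau\big(\psi(e_g)\pi(g)^*\big)\Big|,$$
the supremum being taken over all data.
\end{definition}

The number $\tau(\psi(e_g)\pi(g)^*)$ measures how well $\psi$ carries $e_g$ to $\pi(g)$: it equals $1$ when $\psi(e_g)=\pi(g)$. Nothing is known about $\psi$ except its norm, so there is one way to bound the sum, which depends only on the tensor $\sum_gf(g)\,e_g\otimes\pi(g)^*\in\mathcal E\otimes\mathcal M$:
\begin{equation}\label{eq:tensor}
\sum_gf(g)\,e_g\otimes\pi(g)^*=\sum_jX_j\otimes Y_j\ \Longrightarrow\ \Big|\sum_gf(g)\tau\big(\psi(e_g)\pi(g)^*\big)\Big|\le\sum_j\|X_j\|\,\|Y_j\|_1 .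
\end{equation}
Indeed the sum on the left equals $\sum_j\tau(\psi(X_j)Y_j)$.

\begin{lemma}\label{lem:N}
$\mathcal N$ is a seminorm on $\mathbf R[G]$ with $\mathcal N(f)\le\sum_g|f(g)|$, and:
\begin{itemize}
\item[(a)] $\|\rho(f)\|\le\mathcal N(f)$ for every unitary representation $\rho$ of $G$;
\item[(b)] $\mathcal N(\mu f\mu')\le\mathcal N(f)$ for finitely supported probability measures $\mu,\mu'$;
\item[(c)] $\mathcal N(f^\vee)=\mathcal N(f)$.
\end{itemize}
\end{lemma}

\begin{proof}
The first assertion holds because $|\tau(\psi(e_g)\pi(g)^*)|\le1$.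

(a) Take $\mathcal E=B(H_\rho)$, $e_g=\rho(g)$, $\mathcal M=\mathbf C$, $\pi=1$ and $\psi(x)=\langle x\xi,\xi'\rangle$ with unit vectors $\xi,\xi'$.

(b) By convexity we may take $\mu=\delta_a$, $\mu'=\delta_b$. The trace property gives $\tau(\psi(e_{agb})\pi(agb)^*)=\tau(\psi'(e_g)\pi(g)^*)$ with $\psi'(x)=\pi(a)^*\psi(e_axe_b)\pi(b)^*$, and $\|\psi'\|\le1$.

(c) The map $\psi^\#(x)=\psi(x^*)^*$ is linear with the same norm as $\psi$, and
$$\tau\big(\psi^\#(e_g)\pi(g)^*\big)=\overline{\tau\big(\pi(g)\psi(e_{g^{-1}})\big)}=\overline{\tau\big(\psi(e_{g^{-1}})\pi(g^{-1})^*\big)}.$$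
As $f$ is real, the sum for $f$ and $\psi^\#$ is the conjugate of the sum for $f^\vee$ and $\psi$.
\end{proof}

\begin{remark}\label{rem:one}
If $W\subsetneq W'$ are finite subgroups of $G$, then $\mathcal N(u_W-u_{W'})\ge1$: in the regular representation $u_W-u_{W'}$ acts as a nonzero projection. So the uniform measures on a strictly increasing chain of finite subgroups are never Cauchy for $\mathcal N$.
\end{remark}

\section{A criterion for $J$ to be uncomplemented}\label{sec:crit}

Let $\Gamma$ be a countable group and $\pi_n$ $(n\ge1)$ unitary representations of $\Gamma$ on spaces $V_n$ of finite dimension $d_n$. Fix an orthonormal basis of each $V_n$; let $\overline{\pi_n}(g)$ be the entrywise conjugate of the matrix $\pi_n(g)$, and $\mathrm{tr}_n$ the normalized trace on $B(V_n)$. Put $\tilde e(g)=(\pi_n(g))_n$, let $J=(\bigoplus_nB(V_n))_{c_0}$, and let $Y\subset\prod_nB(V_n)$ be the C*-algebra generated by $J$ and the $\tilde e(g)$. It is unital and separable. Let $\mathcal E=Y/J$ and let $e_g$ be the class of $\tilde e(g)$. Since $J$ is an ideal and the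 span of $\tilde e(\Gamma)$ is a $*$-algebra, $Y$ is the closure of their sum, so the $e_g$ span a dense subspace of $\mathcal E$. The class of $(y_m)\in Y$ has norm at most $\limsup_m\|y_m\|$, because finitely many blocks can be removed modulo $J$.

Suppose that $\mu_L$ $(L\ge1)$ are finitely supported probability measures on $\Gamma$ and $\varepsilon(L)\to0$ numbers such that
\begin{itemize}
\item[(A)] $\mathcal N(\mu_L-\mu_{L'})\le\varepsilon(L)$ whenever $L'\ge L$;
\item[(B)] for $m\ne n$, $(\overline{\pi_n}\otimes\pi_m)(\mu_{L'})=0$ for all sufficiently large $L'$.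
\end{itemize}
The quotient $\mathcal E$ sees only the blocks $m\to\infty$, and the threshold in (B) may grow with $m$. Condition (A) turns (B) into a bound that is uniform in $m$.

\begin{lemma}\label{lem:slice}
Assume (A) and (B). For all $n,L$ and every linear functional $\varphi$ on $B(V_n)$ with $\|\varphi\|\le1$,
$$\Big\|\sum_g\mu_L(g)\,\varphi\big(\overline{\pi_n}(g)\big)\,e_g\Big\|_{\mathcal E}\le\varepsilon(L).$$
\end{lemma}

\begin{proof}
Let $m\ne n$ and $\rho=\overline{\pi_n}\otimes\pi_m$. Choose $L'\ge L$ with $\rho(\mu_{L'})=0$. By Lemma \ref{lem:N}(a) and (A), $\|\rho(\mu_L)\|=\|\rho(\mu_L-\mu_{L'})\|\le\varepsilon(L)$. The slice map $\varphi\otimes\mathrm{id}:B(V_n)\otimes B(V_m)\to B(V_m)$ is a contraction: if $\omega=\langle\,\cdot\,\xi,\xi'\rangle$ with unit vectors $\xi,\xi'\in V_m$, then $\omega((\varphi\otimes\mathrm{id})(S))=\varphi((\mathrm{id}\otimes\omega)(S))$, and $\|(\mathrm{id}\otimes\omega)(S)\|\le\|S\|$ because $(\mathrm{id}\otimes\omega)(S)$ is obtained from $S$ by composing with the isometry $v\mapsto v\otimes\xi$ and the adjoint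 of $v\mapsto v\otimes\xi'$. Hence $\|\sum_g\mu_L(g)\varphi(\overline{\pi_n}(g))\pi_m(g)\|\le\varepsilon(L)$ for all $m\ne n$; take the upper limit in $m$.
\end{proof}

\begin{proposition}\label{prop:crit}
Under (A) and (B) there is no bounded linear projection of $Y$ onto $J$.
\end{proposition}

\begin{proof}
Let $\Pi:Y\to J$ be a bounded projection and $C=1+\|\Pi\|$. The map $\mathrm{id}-\Pi$ vanishes on $J$, so it induces a map $\mathcal E\to\prod_nB(V_n)$ of norm at most $C$, with components $\psi_n:\mathcal E\to B(V_n)$. Put
$$t_n(g)=\mathrm{tr}_n\big(\psi_n(e_g)\pi_n(g)^*\big),\qquad t_n(f)=\sum_gf(g)t_n(g).$$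
We record three properties.

\emph{For fixed $L$, $t_n(\mu_L)\to1$ as $n\to\infty$.} The difference $\pi_n(g)-\psi_n(e_g)$ is the $n$-th block of $\Pi(\tilde e(g))\in J$, so $|t_n(g)-1|\le\|\psi_n(e_g)-\pi_n(g)\|\to0$ for each $g$, and $\mu_L$ has finite support and mass $1$.

\emph{For $L'\ge L$ and all $n$, $|t_n(\mu_L)-t_n(\mu_{L'})|\le C\varepsilon(L)$.} This is (A) applied to the datum $(\mathcal E,e,B(V_n),\mathrm{tr}_n,\pi_n,\psi_n/C)$.

\emph{For fixed $n$, $t_n(\mu_{L'})\to0$ as $L'\to\infty$.} Here we use that $V_n$ has finite dimension and can afford a constant depending on it. Expanding the trace in matrix entries,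
$$t_n(\mu_{L'})=\frac1{d_n}\sum_{j,k}\Big[\psi_n\Big(\sum_g\mu_{L'}(g)\,\overline{\pi_n(g)_{jk}}\;e_g\Big)\Big]_{jk}.$$
By Lemma \ref{lem:slice}, applied to the functional $S\mapsto S_{jk}$, each of the $d_n^2$ terms is at most $C\varepsilon(L')$. So $|t_n(\mu_{L'})|\le d_nC\varepsilon(L')\to0$.

Letting $L'\to\infty$ in the second property gives $|t_n(\mu_L)|\le C\varepsilon(L)$ for all $n$ and $L$; the dimension has disappeared. Letting $n\to\infty$ gives $1\le C\varepsilon(L)$ for all $L$, which is absurd.
\end{proof}

\begin{remark}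
Neither condition can be dropped. If all $\pi_n$ are equal, $J$ has finite codimension in $Y$ and is complemented, whatever the $\mu_L$. If $\Gamma$ is the union of an increasing chain of finite abelian groups $\Gamma_L$, the $\pi_n$ are distinct characters and $\mu_L=u_{\Gamma_L}$, then (B) holds, and $J=c_0$ is complemented in $Y$ by Sobczyk's theorem.
\end{remark}

\section{The Heisenberg estimate}\label{sec:heis}

By Remark \ref{rem:one}, enlarging a finite subgroup $W$ to $W'$ is never a small change of the measure $u_W$. It becomes small when $u_W$ stands between the uniform measures on two subgroups whose commutators fill out $W'$. We first see this in the smallest case.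

\begin{example}\label{ex:heis}
Let $G$ be the group of upper unitriangular $3\times3$ matrices over $\mathbf F_p$, with subgroups $A=\{1+aE_{12}\}$, $B=\{1+bE_{23}\}$ and center $Z=\{1+zE_{13}\}$, each identified with $\mathbf F_p$; the commutator of $a\in A$ and $b\in B$ is $ab\in Z$. Let $f=u_A(\delta_1-u_Z)u_B$ and $\omega=e^{2\pi i/p}$. For $s\in\mathbf F_p\setminus\{0\}$ there is a representation $\rho_s$ on $\ell^2(\mathbf F_p)$ with
$$\rho_s(a)\delta_x=\omega^{sax}\delta_x,\qquad\rho_s(b)\delta_x=\delta_{x+b},\qquad\rho_s(z)=\omega^{sz}.$$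
Here $\rho_s(u_Z)=0$, $\rho_s(u_A)$ is the projection onto $\delta_0$ and $\rho_s(u_B)$ the projection onto the constants. So $\|\rho_s(f)\|=p^{-1/2}$, the cosine of the angle between the two lines.

For $\mathcal N$ we must treat two representations at once. Let $p\geq3$, $\mathcal E=\mathcal M=M_p$, $e=\rho_{s'}$, $\pi=\rho_s$, and $\kappa=s/s'$. The factor $\delta_1-u_Z$ contributes $1-p^{-1}\sum_z\omega^{(s'-s)z}$, which is $0$ if $\kappa=1$ and $1$ otherwise. Let $\kappa\ne1$. With matrix units $E_{x,y}$ we have $p^{-1}\sum_ae_a\otimes\pi(a)^*=\sum_xE_{\kappa x,\kappa x}\otimes E_{x,x}$, and so the tensor in \eqref{eq:tensor} is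
$$\frac1p\sum_{x,b}E_{\kappa x,\kappa x-b}\otimes E_{x-b,x}=\frac1p\sum_y\ \sum_xE_{\kappa x,(\kappa-1)x+y}\otimes E_{y,x}.$$
Term by term, \eqref{eq:tensor} gives only $p^{-1}\cdot p^2\cdot p^{-1}=1$. Instead fix $y$ and write the inner sum as $p^{-1}\sum_{\beta\in\mathbf F_p}X_\beta\otimes Y_\beta$, where
$$X_\beta=\sum_x\omega^{-\beta x}E_{\kappa x,(\kappa-1)x+y},\qquad Y_\beta=\sum_x\omega^{\beta x}E_{y,x}.$$
Since $\kappa\ne0,1$, the units in $X_\beta$ lie in distinct rows and distinct columns, so $X_\beta$ is unitary. The matrix $Y_\beta$ is a single row: it has rank one and norm $\sqrt p$, so $\|Y_\beta\|_1=p^{-1/2}$ for the normalized trace. Now \eqref{eq:tensor} gives the bound $p^{-1/2}$.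

The choice of grouping matters: if one fixes $x$ and sums over $b$, the left factor is a row of norm $\sqrt p$ and the bound is again $1$. For $\kappa=1$ the units in $X_\beta$ would fill one column; the displayed tensor then pairs to $1$ with $\psi=\mathrm{id}$, and this is the case that $\delta_1-u_Z$ removes.
\end{example}

In general the matrix units are replaced by spectral projections. If $a\mapsto e_a$ is a unitary representation of a finite abelian group $A$ in a C*-algebra, the elements $R_\alpha=|A|^{-1}\sum_a\overline{\alpha(a)}e_a$ $(\alpha\in\hat A)$ are mutually orthogonal projections with sum $1$, and $e_a=\sum_\alpha\alpha(a)R_\alpha$.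

Let $A,B,Z$ be finite abelian subgroups of a group $G$ such that $Z$ commutes with $A$ and $B$ and $[a,b]=aba^{-1}b^{-1}\in Z$ for $a\in A$, $b\in B$. Then $[aa',b]=a[a',b]ba^{-1}b^{-1}=[a,b][a',b]$ and $[a,bb']=aba^{-1}[a,b']b^{-1}=[a,b][a,b']$. Hence for $\chi\in\hat Z$ the function $\chi_b(a)=\chi([a,b])$ is a character of $A$, and $\chi_b$ is multiplicative in $b$ and in $\chi$.

\begin{lemma}\label{lem:heis}
Let $A,B,Z$ be as above, let $W\subset W'\subset Z$ be subgroups, and let $\Omega=\{\eta\in\hat Z:\eta|_W=1,\ \eta|_{W'}\ne1\}$. Assume that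
\begin{equation}\label{eq:nondeg}
\eta_b\ne1\quad\text{for all }\eta\in\Omega\text{ and }b\in B\setminus\{1\}.
\end{equation}
Then $\mathcal N\big(u_A(u_W-u_{W'})u_B\big)\le|B|^{-1/2}$.
\end{lemma}

\begin{proof}
Put $q=|B|$ and $w=u_W-u_{W'}$. The average of a character over a subgroup is $1$ or $0$ according as the character is trivial on it or not, so $\sum_zw(z)\eta(z)=1_\Omega(\eta)$ for $\eta\in\hat Z$. Fix a datum. Let $R_\alpha$, $C_\chi\in\mathcal E$ be the spectral projections of $e|_A$, $e|_Z$, and $Q_\alpha$, $D_\chi\in\mathcal M$ those of $\pi|_A$, $\pi|_Z$. The $C_\chi$ commute with $e(A)$ and $e(B)$, the $D_\chi$ with $\pi(A)$ and $\pi(B)$. From $ab=[a,b]ba$ we get $e_ae_bC_\chi=\chi_b(a)e_be_aC_\chi$, and averaging against $\bar\alpha$ gives the first of the relations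
\begin{equation}\label{eq:comm}
R_\alpha e_bC_\chi=e_bR_{\alpha\bar\chi_b}C_\chi,\qquad Q_\alpha\pi(b)D_\chi=\pi(b)Q_{\alpha\bar\chi_b}D_\chi;
\end{equation}
the second is the same computation in $\mathcal M$.

\emph{The tensor.} We must decompose
$$T=\frac1{|A|\,q}\sum_{a,z,b}w(z)\,e_ae_ze_b\otimes\pi(b)^*\pi(z)^*\pi(a)^* .$$
Insert the spectral decompositions of $e_a,\pi(a)^*,e_z,\pi(z)^*$. The sum over $a$ keeps the pairs $R_\alpha$, $Q_\alpha$ with the same character, and the sum over $z$ keeps the pairs $C_{\chi'}$, $D_\chi$ with $\chi'\bar\chi\in\Omega$. With $C_{\chi\Omega}=\sum_{\eta\in\Omega}C_{\chi\eta}$, a projection,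
$$T=\frac1q\sum_{\chi\in\hat Z}\ \sum_{b\in B}\ \sum_{\alpha\in\hat A}R_\alpha e_bC_{\chi\Omega}\otimes\pi(b)^*Q_\alpha D_\chi .$$
As in Example \ref{ex:heis} we group the terms so that the right factors form a row. For fixed $\chi$ and $b$ substitute $\alpha=\gamma\chi_b$ with $\gamma\in\hat A$. Multiplying the second relation in \eqref{eq:comm} by $\pi(b)^*$ on both sides gives $\pi(b)^*Q_{\gamma\chi_b}D_\chi=Q_\gamma\pi(b)^*D_\chi$. Thus
$$T=\frac1q\sum_{\chi,\gamma}\sum_bx_b\otimes y_b,\qquad x_b=R_{\gamma\chi_b}e_bC_{\chi\Omega},\qquad y_b=Q_\gamma\pi(b)^*D_\chi ,$$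
where $x_b,y_b$ depend on $\chi,\gamma$. Fix $\chi,\gamma$, and for $\beta\in\hat B$ put $X_\beta=\sum_b\overline{\beta(b)}x_b$ and $Y_\beta=\sum_b\beta(b)y_b$. Orthogonality of characters gives $\sum_bx_b\otimes y_b=q^{-1}\sum_\beta X_\beta\otimes Y_\beta$.

One feature is absent from the example. Hypothesis \eqref{eq:nondeg} concerns the ratios $\eta=\chi'\bar\chi$, not $\chi$ itself, which may be degenerate or trivial. Let $B_\chi=\{b\in B:\chi_b=1\}$ and $q_\chi=|B_\chi|$. We shall see that $q_\chi$ enlarges $\|X_\beta\|$ and shrinks $\sum_\beta\|Y_\beta\|_1$ by the same factor.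

\emph{The left factors: $\|X_\beta\|\le\sqrt{q_\chi}$.} Let $b\ne b'$ and $c=bb'^{-1}$. By \eqref{eq:comm},
$$x_bx_{b'}^*=\sum_{\eta\in\Omega}R_{\gamma\chi_b}\,e_c\,C_{\chi\eta}\,R_{\gamma\chi_{b'}}=\sum_{\eta\in\Omega}e_c\,R_{\gamma\chi_b\bar\chi_c\bar\eta_c}\,R_{\gamma\chi_{b'}}\,C_{\chi\eta}.$$
Since $\chi_b\bar\chi_c=\chi_{b'}$ and $\eta_c\ne1$, the two projections $R$ are orthogonal, so $x_bx_{b'}^*=0$. This is the only use of \eqref{eq:nondeg}. Therefore
$$X_\beta X_\beta^*=\sum_bx_bx_b^*=C_{\chi\Omega}\sum_bR_{\gamma\chi_b}.$$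
As $b\mapsto\chi_b$ is a homomorphism with kernel $B_\chi$, the last sum is $q_\chi$ times a sum of distinct spectral projections, and $\|X_\beta\|^2\le q_\chi$.

\emph{The right factors: $\sum_\beta\|Y_\beta\|_1=q\sqrt{q/q_\chi}\,\tau(Q_\gamma D_\chi)$.} The element $Q'_\beta=q^{-1}\sum_b\overline{\beta(b)}\pi(b)$ is a spectral projection of $\pi|_B$; being self-adjoint, it equals $q^{-1}\sum_b\beta(b)\pi(b)^*$. So $Y_\beta=qQ_\gamma Q'_\beta D_\chi$ and, by \eqref{eq:comm},
$$Y_\beta Y_\beta^*=q^2Q_\gamma Q'_\beta Q_\gamma D_\chi=q\sum_b\overline{\beta(b)}\,\pi(b)\,Q_{\gamma\bar\chi_b}Q_\gamma D_\chi=q\sum_{b\in B_\chi}\overline{\beta(b)}\,\pi(b)\,Q_\gamma D_\chi .$$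
The last expression is $q\,q_\chi\,Q''_{\beta}Q_\gamma D_\chi$, where $Q''_\beta$ is the spectral projection of $\pi|_{B_\chi}$ for the character $\beta|_{B_\chi}$. For $b\in B_\chi$, \eqref{eq:comm} says that $\pi(b)$ commutes with $Q_\gamma D_\chi$, so $Q''_\beta Q_\gamma D_\chi$ is a projection and $\|Y_\beta\|_1=\|Y_\beta^*\|_1=\sqrt{q\,q_\chi}\,\tau(Q''_\beta Q_\gamma D_\chi)$. Each character of $B_\chi$ has $q/q_\chi$ extensions to $B$, so $\sum_\beta Q''_\beta=q/q_\chi$, and the claim follows.

\emph{Conclusion.} Since $\sum_{\chi,\gamma}Q_\gamma D_\chi=1$, the bound in \eqref{eq:tensor} is at most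
$$\frac1{q^2}\sum_{\chi,\gamma}\sqrt{q_\chi}\cdot q\sqrt{q/q_\chi}\;\tau(Q_\gamma D_\chi)=q^{-1/2}.$$
\end{proof}

In Example \ref{ex:heis}, $\|\rho_s(f)\|=|B|^{-1/2}$, so the constant is sharp.

\section{A Cauchy sequence of measures on $SL_3(\mathbf F_p[t])$}\label{sec:meas}

From now on $\Gamma=SL_3(\mathbf F_p[t])$, a countable group. It suits Lemma \ref{lem:heis} for two reasons. The polynomials of degree at most $a$ form a finite additive group, so each root subgroup is an increasing union of finite groups; and each root subgroup is the center of a Heisenberg group formed with its two neighbors.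

For $j\ne k$ and $r\in\mathbf F_p[t]$ let $x_{jk}(r)=1+rE_{jk}$. Index the six positions by $i\in\mathbf Z/6$ as in Figure \ref{fig:hex},
$$0=12,\quad1=13,\quad2=23,\quad3=21,\quad4=31,\quad5=32,$$
and write $x_i(r)$ accordingly. For an integer $a\ge0$, called the \emph{level}, let $U_i(a)=\{x_i(r):\deg r\le a\}$ and $u_i(a)=u_{U_i(a)}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw[gray] (0:1)--(60:1)--(120:1)--(180:1)--(240:1)--(300:1)--cycle;
\draw[->] (0,0)--(0:1) node[right] {$0:\ x_{12}$};
\draw[->] (0,0)--(60:1) node[above right] {$1:\ x_{13}$};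
\draw[->] (0,0)--(120:1) node[above left] {$2:\ x_{23}$};
\draw[->] (0,0)--(180:1) node[left] {$3:\ x_{21}$};
\draw[->] (0,0)--(240:1) node[below left] {$4:\ x_{31}$};
\draw[->] (0,0)--(300:1) node[below right] {$5:\ x_{32}$};
\end{tikzpicture}
\caption{The six root subgroups $\{x_{jk}(r)\}$ of $SL_3$, indexed by $\mathbf Z/6$. Adjacent subgroups commute, and commutators of the subgroups $i-1$ and $i+1$ lie in the subgroup $i$. The indices $0,1,2$ give upper and $3,4,5$ give lower triangular matrices.}
\label{fig:hex}
\end{figure}

Consecutive positions share a row or a column, so the products of the corresponding matrix units vanish and $x_i(r)$ commutes with $x_{i\pm1}(s)$. For distinct $j,k,l$ put $\xi=rE_{jk}$ and $\zeta=sE_{kl}$; then $\xi^2=\zeta^2=\zeta\xi=0$, so $(1+\xi)(1+\zeta)(1-\xi)(1-\zeta)=1+\xi\zeta$, that is, $[x_{jk}(r),x_{kl}(s)]=x_{jl}(rs)$; the commutator in the other order is the inverse. For $i=0,\dots,5$ the neighbors of $i$ are the pairs $(13,32)$, $(12,23)$, $(21,13)$, $(23,31)$, $(32,21)$, $(31,12)$, each of the form $(jk,kl)$ with $jl=i$.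 Thus the commutator of $x_{i-1}(r)$ and $x_{i+1}(s)$, in either order, is $x_i(\pm rs)$.

\begin{lemma}\label{lem:level}
Let $i\in\mathbf Z/6$, $\nu=\pm1$, $a,b\ge0$ and $0\le c<c'$. Put $d_0=\max(0,c'-a)$ and $d_1=\min(b,c+1)$, and assume $d_0\le d_1$. Then
$$\mathcal N\big(u_{i-\nu}(a)\,(u_i(c)-u_i(c'))\,u_{i+\nu}(b)\big)\le p^{-(d_1-d_0+1)/2}.$$
\end{lemma}

\begin{proof}
Let $A=U_{i-\nu}(a)$, $W=U_i(c)$, $W'=U_i(c')$, $Z=U_i(\max(c',a+b))$, and $B=\{x_{i+\nu}(s):s\in\mathrm{span}(t^{d_0},\dots,t^{d_1})\}$, a group of order $p^{d_1-d_0+1}$. As $d_1\le b$, $B$ is a subgroup of $U_{i+\nu}(b)$, so $u_{i+\nu}(b)=u_Bu_{i+\nu}(b)$, and by Lemma \ref{lem:N}(b) it suffices to apply Lemma \ref{lem:heis} to $A,B,Z,W,W'$. We check \eqref{eq:nondeg}. View $\eta\in\Omega$ as a character on polynomials and let $k$ be minimal such that $\eta$ is nontrivial on polynomials of degree at most $k$; then $c<k\le c'$, and $\eta(\lambda_0t^k)\ne1$ for some $\lambda_0\in\mathbf F_p$. Let $s\ne0$ lie in the span of $t^{d_0},\dots,t^{d_1}$, with degree $l$ and leading coefficient $\sigma$.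 Then $l\le c+1\le k$ and $k-l\le c'-d_0\le a$, so $r=\lambda t^{k-l}$ is a polynomial of degree at most $a$ for every $\lambda\in\mathbf F_p$. The product $rs$ is $\lambda\sigma t^k$ plus terms of degree less than $k$, on which $\eta$ is trivial. Choosing $\lambda$ with $\pm\lambda\sigma=\lambda_0$ gives $\eta(\pm rs)\ne1$.
\end{proof}

The window $[d_0,d_1]$ consists of the degrees $l$ that work for every $k\in(c,c']$: the lower bound makes $t^{k-l}$ available in $A$, and the bound $c+1$ makes it a polynomial.

For $a_0,a_2\ge0$ the upper unitriangular matrices whose entries in positions $12,23,13$ have degrees at most $a_0$, $a_2$, $a_0+a_2$ form a finite group. The product $x_{23}(s)x_{13}(h)x_{12}(r)$ has the entries $r,s,h$ in these positions and $x_{12}(r)x_{13}(h)x_{23}(s)$ has the entries $r,s,h+rs$, so every element of the group factors uniquely in either order. Transposing gives the same statement for lower triangular matrices. Hence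
\begin{equation}\label{eq:flip}
\begin{aligned}
u_0(a_0)u_1(a_0+a_2)u_2(a_2)&=u_2(a_2)u_1(a_0+a_2)u_0(a_0),\\
u_3(a_3)u_4(a_3+a_5)u_5(a_5)&=u_5(a_5)u_4(a_3+a_5)u_3(a_3),
\end{aligned}
\end{equation}
both sides being the uniform measure on the group. Let $U^+(L)$ and $U^-(L)$ be these groups for $a_0=a_2=L$ and $a_3=a_5=L$. Put
$$M(a_0,a_2,a_3,a_5)=u_0(a_0)u_1(a_0+a_2)u_2(a_2)\cdot u_3(a_3)u_4(a_3+a_5)u_5(a_5),$$
$$\mu_L=M(L,L,L,L)=u_{U^+(L)}\,u_{U^-(L)} .$$
We pass from $\mu_L$ to $\mu_{L+1}$ by raising one $a_j$ at a time. Lemma \ref{lem:level} changes the level of a factor only when both neighbors stand beside it. The second block supplies the missing neighbor for the end of the first and conversely, and \eqref{eq:flip} brings either end of a block to the middle of the word.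

Raising $a_2$ forces us to raise the level $a_0+a_2$ of the middle factor as well, and this cannot be done directly: $u_0(a)u_1(c)u_2(L)$ for $c=a+L$ and $c=a+L+1$ are uniform measures on two different nested groups, so they are far apart by Remark \ref{rem:one}; in Lemma \ref{lem:level} the window would be $d_0=L+1>d_1=L$. The remedy is to raise the level of $u_2$ temporarily to $2L$, which is cheap because its neighbor $u_1$ has level at least $2L$.

\begin{lemma}\label{lem:four}
Let $i\in\mathbf Z/6$, $\nu=\pm1$, $i_j=i+j\nu$ for $0\le j\le3$, $L\ge1$ and $a,d\in\{L,L+1\}$. Then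
$$\mathcal N\big(u_{i_0}(a)u_{i_1}(a+L)u_{i_2}(L)u_{i_3}(d)-u_{i_0}(a)u_{i_1}(a+L+1)u_{i_2}(L+1)u_{i_3}(d)\big)\le3p^{-L/2},$$
and the same holds if both words are written in reverse order.
\end{lemma}

\begin{proof}
We make three changes. Each is estimated by Lemma \ref{lem:level}, applied to three consecutive factors, and Lemma \ref{lem:N}(b), which absorbs the fourth.
\begin{enumerate}
\item Raise $i_2$ from $L$ to $2L$, between $u_{i_1}(a+L)$ and $u_{i_3}(d)$. Here $d_0=\max(0,L-a)=0$ and $d_1=\min(d,L+1)\ge L$; the cost is at most $p^{-(L+1)/2}$.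
\item Raise $i_1$ from $a+L$ to $a+L+1$, between $u_{i_0}(a)$ and $u_{i_2}(2L)$. Here $d_0=L+1$ and $d_1=\min(2L,a+L+1)=2L$; the cost is at most $p^{-L/2}$.
\item Lower $i_2$ from $2L$ to $L+1$, between $u_{i_1}(a+L+1)$ and $u_{i_3}(d)$; there is nothing to do if $L=1$. Here $c=L+1$, $c'=2L$, $d_0=\max(0,L-a-1)=0$ and $d_1=\min(d,L+2)\ge L$; the cost is at most $p^{-(L+1)/2}$.
\end{enumerate}
For the reversed words use Lemma \ref{lem:N}(c): the map $f\mapsto f^\vee$ reverses products and fixes each $u_i(a)$.
\end{proof}

\begin{proposition}\label{prop:cauchy}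
$\mathcal N(\mu_L-\mu_{L+1})\le12p^{-L/2}$ for $L\ge1$. Hence condition (A) holds with $\varepsilon(L)=12\sum_{l\ge L}p^{-l/2}$, which tends to $0$.
\end{proposition}

\begin{proof}
Write $L^+=L+1$. We raise $a_2,a_3,a_0,a_5$ in this order, each time by Lemma \ref{lem:four} applied to four consecutive factors and Lemma \ref{lem:N}(b). The first two steps use the order $0\,1\,2\,3\,4\,5$ of the factors, the last two the order $2\,1\,0\,5\,4\,3$ allowed by \eqref{eq:flip}.
$$\begin{array}{c|c|c|c|c}
(a_0,a_2,a_3,a_5)\text{ after the step}&\text{subword}&(i_0,i_1,i_2,i_3)&a&d\\\hline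
(L,L^+,L,L)&0\,1\,2\,3&(0,1,2,3)&a_0=L&a_3=L\\
(L,L^+,L^+,L)&2\,3\,4\,5&(5,4,3,2)&a_5=L&a_2=L^+\\
(L^+,L^+,L^+,L)&2\,1\,0\,5&(2,1,0,5)&a_2=L^+&a_5=L\\
(L^+,L^+,L^+,L^+)&0\,5\,4\,3&(3,4,5,0)&a_3=L^+&a_0=L^+
\end{array}$$
In the second and fourth rows the subword is the reversed word of Lemma \ref{lem:four}. In every row $i_2$ goes from level $L$ to $L^+$, and $i_1$, the middle factor of the block containing $i_0$ and $i_2$, goes from $a+L$ to $a+L^+$. Each step costs at most $3p^{-L/2}$.
\end{proof}

\section{The representations and the proof of Theorem \ref{thm:A}}\label{sec:reps}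

Since $\mu_L=u_{U^+(L)}u_{U^-(L)}$, condition (B) holds as soon as $\overline{\pi_n}\otimes\pi_m$ has no nonzero $U^+(L)$-fixed vector for large $L$. If $\pi_n$ and $\pi_m$ factor through congruence quotients with coprime moduli, then $U^+(L)$ contains elements that are trivial for $\pi_n$ and arbitrary for $\pi_m$. So we need representations of congruence quotients without vectors fixed by the upper unitriangular matrices. Modulo the square of an irreducible polynomial there is a large abelian normal subgroup with explicit characters, and inducing one of them is enough.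

Recall that over a finite field there are irreducible polynomials of every degree. Choose monic irreducible $P_1,P_2,\dots\in\mathbf F_p[t]$ of strictly increasing degrees. Let $k_n=\mathbf F_p[t]/(P_n)$ and $G_n=SL_3(\mathbf F_p[t]/(P_n^2))$. The reduction $g\mapsto\bar g$ maps $G_n$ onto $SL_3(k_n)$, since the latter is generated by elementary matrices and these lift. For $X\in M_3(k_n)$ the matrix $1+P_nX$ is well defined modulo $P_n^2$, has determinant $1+P_n\operatorname{tr}X$, and $(1+P_nX)(1+P_nX')=1+P_n(X+X')$. So the kernel of the reduction is the abelian normal subgroup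
$$K_n=\{1+P_nX:X\in M_3(k_n),\ \operatorname{tr}X=0\},\qquad g^{-1}(1+P_nX)g=1+P_n\,\bar g^{-1}X\bar g .$$
Let $\theta$ be a nontrivial character of the additive group $k_n$. For $\Theta\in M_3(k_n)$ the formula $\chi_\Theta(1+P_nX)=\theta(\operatorname{tr}(X\Theta))$ defines a character of $K_n$. Fix $\Theta$ with irreducible characteristic polynomial, for instance the companion matrix of an irreducible cubic. Let $\pi_n$ be the representation of $G_n$ induced from $\chi_\Theta$: it acts by left translation on the space $V_n$ of functions $F:G_n\to\mathbf C$ with $F(g\kappa)=\overline{\chi_\Theta(\kappa)}F(g)$ for $\kappa\in K_n$, with the $\ell^2$ norm. We view $\pi_n$ as a representation of $\Gamma$. The functions in $V_n$ supported on one coset $gK_n$ form a line, and $V_n$ is the orthogonal sum of these lines. Hence $\dim V_n=|SL_3(k_n)|=Q^3(Q^2-1)(Q^3-1)$ with $Q=|k_n|$, which is strictly increasing in $n$.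

\begin{lemma}\label{lem:nofix}
Let $K_n^+=\{1+P_nX:X\text{ strictly upper triangular}\}\subset K_n$. Then $V_n$ has no nonzero $K_n^+$-fixed vector.
\end{lemma}

\begin{proof}
For $\kappa\in K_n$ and $F\in V_n$ we have $F(\kappa^{-1}g)=F(g\cdot g^{-1}\kappa^{-1}g)=\chi_\Theta(g^{-1}\kappa g)F(g)$. So on the line of the coset $gK_n$ the group $K_n$ acts by the character $1+P_nX\mapsto\theta(\operatorname{tr}(\bar g^{-1}X\bar g\Theta))$, which is $\chi_{\Theta'}$ with $\Theta'=\bar g\Theta\bar g^{-1}$. A nonzero $K_n^+$-fixed vector has a nonzero component on some line, and then $\chi_{\Theta'}$ is trivial on $K_n^+$. Taking $X=\lambda E_{jk}$ with $j<k$ gives $\theta(\lambda\Theta'_{kj})=1$ for all $\lambda\in k_n$, so $\Theta'_{kj}=0$. Thus $\Theta'$ is upper triangular and its characteristic polynomial, which is that of $\Theta$, splits over $k_n$, a contradiction.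
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
By Propositions \ref{prop:crit} and \ref{prop:cauchy} it remains to check (B). Let $m\ne n$, $\rho=\overline{\pi_n}\otimes\pi_m$ and $L'\ge2\deg P_n+2\deg P_m$. Then $U^+(L')$ contains the elements $x_{jk}(P_n^2P_mh)$ with $j<k$ and $\deg h<\deg P_m$. They are trivial in $G_n$. In $G_m$ they become $1+P_m\lambda E_{jk}$, where $\lambda$ is the class of $P_n^2h$ in $k_m$; as $P_n^2$ is invertible modulo $P_m$, every $\lambda\in k_m$ occurs, so these images generate $K_m^+$. A vector fixed by $\rho(U^+(L'))$ is therefore fixed by $1\otimes\pi_m(K_m^+)$, and it vanishes by Lemma \ref{lem:nofix}. Hence $\rho(u_{U^+(L')})=0$ and $\rho(\mu_{L'})=0$.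
\end{proof}

\section{Spaces containing $\mathbf K_0$: proof of Theorem \ref{thm:B}}\label{sec:B}

(i) The dimensions $d_n$ of the $V_n$ are distinct, so $J$ is the sum of the blocks $M_{d_n}$ of $\mathbf K_0$, and deleting the other blocks is a contractive projection $\Pi_0:\mathbf K_0\to J$. Let $\Phi$ be a complete isomorphism of $\mathbf K_0$ onto a subspace $Z_0\subset Z$ and $\Pi_1:Z\to Z_0$ a bounded projection. If $Z$ had the MSEP, the completely bounded map $\Phi|_J:J\to Z$ would extend to a bounded map $\tilde T:Y\to Z$, and $\Pi_0\Phi^{-1}\Pi_1\tilde T$ would be a bounded projection of $Y$ onto $J$, against Theorem \ref{thm:A}.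

(ii) The structure statement is classical \cite[\S1.4]{Arv}; the index set is countable because $\mathbf K$ is separable, and the $*$-isomorphism is a complete isometry, so it preserves the MSEP. Let $\mathcal C=(\bigoplus_iK(H_i))_{c_0}$.

Suppose $\sup_i\dim H_i=\infty$. If some $H_i$ is infinite-dimensional, write it as a Hilbert sum of spaces of dimensions $1,2,3,\dots$; the block-diagonal operators in $K(H_i)$ form a copy of $\mathbf K_0$, and the coordinate projection $\mathcal C\to K(H_i)$ followed by the truncation $\Delta$ from the proof of Theorem \ref{thm:K} is a contractive projection onto it. Otherwise choose distinct indices $i_n$ with $\dim H_{i_n}\ge n$ and projections $F_n$ of rank $n$ on $H_{i_n}$; the map that replaces the $i_n$-th block $k$ by $F_nkF_n$ and deletes all other blocks is a contractive projection onto a copy of $\mathbf K_0$. In both cases the copy is a C*-subalgebra $*$-isomorphic to $\mathbf K_0$, and the MSEP fails by (i).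

Suppose $\dim H_i\le m$ for all $i$. A matrix $k$ of size at most $m$ satisfies $\max_{j,l}|k_{jl}|\le\|k\|\le m\max_{j,l}|k_{jl}|$, so listing all entries is a Banach space isomorphism of $\mathcal C$ onto $c_0$ or onto a finite-dimensional space. Every bounded map from a subspace of a separable space into $\mathcal C$ then extends, by Sobczyk's theorem or by Hahn--Banach. \qed

\begin{example}
For every operator space $F\ne0$, the space $\mathbf K\otimes_{\min}F$, the closure of $\mathbf K\otimes F$ in $B(\ell^2\otimes H)$ for $F\subset B(H)$, fails the MSEP. Choose $x_0\in F$ and $\varphi\in F^*$ with $\|x_0\|=\|\varphi\|=\varphi(x_0)=1$. Then $k\mapsto k\otimes x_0$ is a complete isometry on $\mathbf K_0\subset\mathbf K$, the slice map $\mathrm{id}\otimes\varphi$ is a contraction by the argument in Lemma \ref{lem:slice}, and $S\mapsto\Delta((\mathrm{id}\otimes\varphi)S)\otimes x_0$ is a projection onto $\mathbf K_0\otimes x_0$.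
\end{example}

\section{The approximation property: proof of Theorem \ref{thm:C}}\label{sec:C}

For Banach spaces $F$ and $\mathcal A$, the projective tensor product $F\hat\otimes\mathcal A$ is the completion of $F\otimes\mathcal A$ for the norm $\|z\|_\wedge=\inf\sum_j\|\omega_j\|\,\|a_j\|$, the infimum being over all representations $z=\sum_j\omega_j\otimes a_j$. Its dual is isometrically the space of bounded maps $\psi:\mathcal A\to F^*$, with the pairing $\langle\omega\otimes a,\psi\rangle=\psi(a)(\omega)$. On $\mathcal A^*\hat\otimes\mathcal A$ there are two contractive linear maps: the trace, $\operatorname{tr}(\omega\otimes a)=\omega(a)$, and the map that sends $z$ to the induced operator on $\mathcal A$, given by $x\mapsto\omega(x)a$ for $z=\omega\otimes a$. By Grothendieck's criterion \cite[Theorem 1.e.4]{LT}, $\mathcal A$ fails the approximation property as soon as some $z\in\mathcal A^*\hat\otimes\mathcal A$ induces the zero operator and has $\operatorname{tr}z\ne0$. The seminorm $\mathcal N$ dominates exactly such projective norms, so the measures $\mu_L$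 converge to a tensor of trace $1$.

\begin{lemma}\label{lem:AP}
Let $\mathcal A$ be a unital C*-algebra with a tracial state $\sigma$, and let $g\mapsto e_g$ be a homomorphism of $\Gamma$ into its unitary group whose image spans a dense subspace. If
$$v_L(h)=\sum_g\mu_L(g)\,\sigma(e_he_g^*)\,e_g\longrightarrow0\quad(L\to\infty)$$
for every $h\in\Gamma$, then $\mathcal A$ fails the approximation property.
\end{lemma}

\begin{proof}
Let $\varpi$ be the GNS representation of $\sigma$ and $\mathcal M=\varpi(\mathcal A)''$. Because $\sigma$ is tracial, the cyclic vector defines a faithful normal tracial state $\tau$ on $\mathcal M$ with $\tau\circ\varpi=\sigma$. Put $\pi(g)=\varpi(e_g)$, and let $\mathcal M_*$ be the predual, so $(\mathcal M_*)^*=\mathcal M$. For $f\in\mathbf R[\Gamma]$ let $\hat z_f=\sum_gf(g)\,\tau(\,\cdot\,\pi(g)^*)\otimes e_g\in\mathcal M_*\otimes\mathcal A$. By duality $\|\hat z_f\|_\wedge$ is the supremum of $|\sum_gf(g)\tau(\psi(e_g)\pi(g)^*)|$ over contractions $\psi:\mathcal A\to\mathcal M$, so $\|\hat z_f\|_\wedge\le\mathcal N(f)$. The contraction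 $\omega\mapsto\omega\circ\varpi$ from $\mathcal M_*$ to $\mathcal A^*$ induces a contraction of projective tensor products, which sends $\hat z_{\mu_L}$ to $z_L=\sum_g\mu_L(g)\,\sigma(\,\cdot\,e_g^*)\otimes e_g$. By Proposition \ref{prop:cauchy}, $(z_L)$ is Cauchy in $\mathcal A^*\hat\otimes\mathcal A$; let $z$ be its limit. Then $\operatorname{tr}z=\lim_L\sum_g\mu_L(g)\sigma(e_ge_g^*)=1$, while the operator induced by $z$ sends $e_h$ to $\lim_Lv_L(h)=0$ and hence vanishes.
\end{proof}

\emph{The algebra $C^*_r(\Gamma)$.} This is the norm closure of the span of the left translations $\lambda_g$ on $\ell^2(\Gamma)$, with the tracial state $\sigma(x)=\langle x\delta_1,\delta_1\rangle$, which is $1$ on $\lambda_1$ and $0$ on $\lambda_g$ for $g\neq1$. With $e_g=\lambda_g$ we get $v_L(h)=\mu_L(h)\lambda_h$. Since $U^+(L)\cap U^-(L)=\{1\}$, an element $h$ has at most one factorization in $U^+(L)U^-(L)$, so $\mu_L(h)\le(|U^+(L)|\,|U^-(L)|)^{-1}\to0$.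

\emph{The algebra $\mathcal E=Y/J$.} Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbf N$. The tracial state $y\mapsto\lim_{\mathcal U}\mathrm{tr}_n(y_n)$ on $Y$ vanishes on $J$ and defines a tracial state $\sigma$ on $\mathcal E$. Fix $h$ and $L$. The functional $\varphi_n(S)=\mathrm{tr}_n(\pi_n(h)S^{\mathrm t})$ on $B(V_n)$ has norm at most $1$, since transposition preserves the operator norm, and $\varphi_n(\overline{\pi_n}(g))=\mathrm{tr}_n(\pi_n(h)\pi_n(g)^*)$. By Lemma \ref{lem:slice},
$$\Big\|\sum_g\mu_L(g)\,\mathrm{tr}_n\big(\pi_n(h)\pi_n(g)^*\big)\,e_g\Big\|_{\mathcal E}\le\varepsilon(L)\qquad\text{for every }n .$$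
The sum is finite and its coefficients converge along $\mathcal U$ to $\mu_L(g)\sigma(e_he_g^*)$, so $\|v_L(h)\|\le\varepsilon(L)\to0$.

In both cases Lemma \ref{lem:AP} applies, and Theorem \ref{thm:C} is proved. \qed

\begin{thebibliography}{9}

\bibitem{Arv} Arveson, \emph{An Invitation to C*-algebras}.

\bibitem{LT} Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces I}.

\bibitem{OR} Timur Oikhberg and Haskell P. Rosenthal, \emph{On certain extension properties for the space of compact operators}, arXiv:math/9905017 (1999).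

\end{thebibliography}
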